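# Finite semigroups containing $L$ or $R$ have no finite basis of quasi-identities

## Bands, the monoids $L$ and $R$, and quasi-identities

All semigroups are nonempty. For a semigroup $S$, its opposite $S^{\mathrm{op}}$ is the same set with the product reversed. We write $T\le S$ when $T$ embeds in $S$ as a subsemigroup.

**Definition (left and right zeros, $L$ and $R$).** An element $c$ of a semigroup is a left zero if $cx=c$ for all $x$, and a right zero if $xc=c$ for all $x$. The monoid $L=\{0,+,-\}$ consists of an identity element $0$ and two left zeros $+,-$. So
$$0x=x0=x,\qquad +x=+,\qquad -x=-\qquad (x\in L).$$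
The monoid $R=\{0,+,-\}$ is its dual: $0$ is the identity and $+,-$ are right zeros. Thus $R\cong L^{\mathrm{op}}$. For example, $(+)(-)=+$ in $L$, but $(+)(-)=-$ in $R$. The symbol $0$ is the identity here, as for signs of vectors, and not a zero element.

**Definition (bands).** A band is a semigroup with $x^2=x$. A band is left regular if $xyx=xy$, and right regular if $xyx=yx$. The monoid $L$ is a left regular band: if $x=0$, both $xyx$ and $xy$ equal $y$, and if $x=\pm$, both equal $x$. Dually $R$ is a right regular band. The band $\{1,2\}\times\{1,2\}$ with $(a,b)(c,d)=(a,d)$ satisfies $xyx=x$, whereas $xy\ne x$ and $yx\neq x$ for $x=(1,1)$, $y=(2,2)$, so it is neither left nor right regular. It contains neither $L$ nor $R$, because in those monoids $0\cdot{+}\cdot 0=+\neq 0$.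

**Definition (completely regular).** A semigroup is completely regular if it is a union of its subgroups. Every group is, and so is every band, since each $\{x\}$ is a one-element subgroup. The two-element semigroup $\{c,o\}$ in which every product is $o$ is not: a subgroup containing $c$ has an idempotent as its identity, hence $o$, but $oc=o\neq c$.

**Definition (quasi-identity).** A quasi-identity is a formula
$$(u_1=v_1\wedge\cdots\wedge u_n=v_n)\Rightarrow u=v$$
with semigroup words $u_i,v_i,u,v$. It holds in $S$ if every assignment of elements of $S$ to the variables that makes all premises true makes the conclusion true. Identities are the case of no premises. For example, $xz=yz\Rightarrow x=y$ holds in every group but fails in $L$: take $x=0$, $y=+$, $z=+$.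

We write $S\models\sigma$ for "$\sigma$ holds in $S$". A quasi-identity is a consequence of a set $\Sigma$ if it holds in every semigroup that satisfies $\Sigma$.

**Fact A.** If $\sigma$ is a quasi-identity and $S\models\sigma$, then $\sigma$ holds in every subsemigroup and in every direct power of $S$. For subsemigroups this is clear. In a power $S^I$, if the premises hold for an assignment, they hold in each coordinate, so the conclusion holds in each coordinate.

**Definition (basis, quasivariety).** A basis for the quasi-identities of $S$ is a set $\Sigma$ of quasi-identities holding in $S$ of which every quasi-identity holding in $S$ is a consequence. The quasivariety $\mathrm{qv}(S)$ generated by $S$ is the class of all semigroups satisfying every quasi-identity of $S$. So $S$ has a finite basis exactly when $\mathrm{qv}(S)$ is defined by finitely many quasi-identities.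

Here is a semigroup with a finite basis. Let $L_2=\{+,-\}$ be the two-element left zero semigroup. The single identity $xy=x$ is a basis for it. Indeed, let $B$ satisfy $xy=x$. Then every map $B\to L_2$ is a homomorphism, so any two distinct elements of $B$ are separated by a homomorphism to $L_2$. Hence $B$ embeds in a power of $L_2$, and by Fact A it satisfies all quasi-identities of $L_2$.

**Definition (SNFQB).** For a class $\mathcal K$ of semigroups, $L$ is SNFQB for $\mathcal K$ if every semigroup in $\mathcal K$ that contains $L$ or $R$ as a subsemigroup has no finite basis for its quasi-identities. For the class of groups this is vacuous, since a group has only one idempotent. For $\mathcal K=\{L\}$ it says that $L$ has no finite basis.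

The monoid $L$ is $L_2$ with an identity adjoined, and the question is what this identity does. It is a fact, which we quote and shall not use, that $L$ has no finite basis for its quasi-identities, and that $\mathrm{qv}(L)$ is a minimal non-finitely based quasivariety. The following problem comes from Stuart Margolis, Franco Saliola, Benjamin Steinberg, "Semigroups embeddable in hyperplane face monoids", arXiv:1212.6683 (2012). It concerns finite semigroups: is $L$ SNFQB

1. for left regular bands, and for right regular bands,
2. for bands,
3. for completely regular semigroups,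
4. for all finite semigroups?

The answer is yes in all four cases. Since the first three classes, restricted to finite semigroups, are subclasses of the fourth, it is enough to prove the following.

**Theorem 1.** Let $S$ be a finite semigroup containing $L$ or $R$ as a subsemigroup. Then $S$ has no finite basis for its quasi-identities; in fact no set of quasi-identities in a bounded number of variables is a basis for the quasi-identities of $S$.

## What quasi-identities in $n$ variables can detect

A quasi-identity in at most $n$ variables looks at a semigroup through its subsemigroups generated by at most $n$ elements. This gives a test.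

**Fact B.** Let $L\le S$. Suppose that for every $n\geq 1$ there is a semigroup $A$ such that

- every subsemigroup of $A$ generated by at most $n$ elements embeds in a power of $L$, and
- some quasi-identity that holds in $S$ fails in $A$.

Then no set of quasi-identities in a bounded number of variables is a basis for $S$.

**Proof.** Let $\Sigma$ be a set of quasi-identities holding in $S$, each in at most $n$ variables, and take $A$ for this $n$. Let $\sigma\in\Sigma$ and assign elements of $A$ to its variables. These elements generate a subsemigroup $T$ with at most $n$ generators. It embeds in a power of $L\le S$, so $T\models\sigma$ by Fact A. Both sides of every equation in $\sigma$ are evaluated inside $T$, so $\sigma$ is true in $A$ for this assignment. Hence $A\models\Sigma$. But $A$ violates a quasi-identity that holds in $S$, so that quasi-identity is not a consequence of $\Sigma$. $\square$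

One might hope to deduce Theorem 1 from the fact about $L$ alone, since $S\ge L$. The second condition in Fact B is where this stops. Showing that $L$ has no finite basis requires quasi-identities that hold in $L$ and fail in some $A$. The larger semigroup $S$ satisfies fewer quasi-identities, and the ones used for $L$ may fail in $S$ (an explicit instance appears below, after (6)). We know nothing about $S$ except that it is finite and contains $L$. So we look for quasi-identities that hold in $S$ for the sole reason that $S$ is finite.

## Left translations and the pigeonhole principle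

For a semigroup $S$ put
$$\rho_S=\{(g,g')\in S\times S:\ zg=zg'\ \text{ for all } z\in S\}.$$
This is an equivalence relation, with at most $|S|$ classes. For $L$ it is equality, because $z=0$ gives $g=g'$. For $L_2$ it is the universal relation, because $zg=z=zg'$.

Fix $m\ge2$ and put $E=\{(i,j):1\le i<j\le m\}$. Take variables $x,y$, $g_1,\dots,g_m$ and $z^e$ for $e\in E$. Consider the quasi-identity with premises
$$z^eg_i=x,\qquad z^eg_j=y\qquad\text{for all } e=(i,j)\in E,$$
and conclusion $x=y$. If $m>|S|$, it holds in $S$: among the values of $g_1,\dots,g_m$ two are equal, say those of $g_i,g_j$ with $i<j$, and then $x=z^eg_i=z^eg_j=y$ for $e=(i,j)$.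

Increasing $m$ does not produce infinitely many independent conditions. For $m'\ge m$, the premises for $m'$ include those for $m$ and the conclusion is the same, so the version for $m'$ follows from the version for $m$. We need to fix $m$ and let something else grow. The natural choice is to replace the single link between $x$ and $y$ by a long chain of links.

## One-way chains are constant under homomorphisms to $L$

Take variables $x,y$, $g_1,\dots,g_m$, and for each $e\in E$ variables $z^e_1,\dots,z^e_\ell$ and $s^e_1,\dots,s^e_{\ell-1}$. Put $s^e_0:=x$ and $s^e_\ell:=y$ for all $e$. The obvious premises are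
$$z^e_tg_i=s^e_{t-1},\qquad z^e_tg_j=s^e_t\qquad(e=(i,j)\in E,\ 1\le t\le \ell),\tag{1}$$
with conclusion $x=y$. The pigeonhole argument works as before for $m>|S|$: if $g_i=g_j$, then all $s^e_t$ with $e=(i,j)$ coincide.

To apply Fact B we need a semigroup $A$ with elements satisfying (1) and $x\ne y$, all of whose $n$-generated subsemigroups embed in powers of $L$. A convenient plan is to find homomorphisms from all of $A$ to $L$ that separate every pair of elements except $\{x,y\}$. That one pair must resist, and would be handled inside small subsemigroups, where long chains are broken. For the premises (1) this plan cannot work.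

**Fact C.** Let $m\ge3$, let $B$ be a semigroup with elements satisfying (1), and let $\varphi:B\to L$ be a homomorphism. Then $\varphi$ takes one and the same value on $x$, $y$ and all $s^e_t$.

**Proof.** Write $\bar u=\varphi(u)$. If $\bar z^e_t\ne0$, then $\bar z^e_t$ is a left zero, and $\bar s^e_{t-1}=\bar z^e_t=\bar s^e_t$. If $\bar z^e_t=0$, then $\bar s^e_{t-1}=\bar g_i$ and $\bar s^e_t=\bar g_j$. So whenever the value changes along the chain of $e=(i,j)$, it changes from $\bar g_i$ to $\bar g_j$, and $\bar g_i\neq\bar g_j$. After such a change the value is $\bar g_j$, and a further change would have to start from $\bar g_i$, so there is none. Hence if the value changes on the chain of $e$, then $\bar x=\bar g_i\ne\bar g_j=\bar y$. In that case the value changes on every chain, because all chains run from $x$ to $y$. Therefore $\bar g_{i'}=\bar x$ and $\bar g_{j'}=\bar y$ for all $(i',j')\in E$. The pairs $(1,2)$ and $(2,3)$ give $\bar g_2=\bar y$ and $\bar g_2=\bar x$, a contradiction. So no value changes on any chain. $\square$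

The proof shows what is wrong: a value that has moved from $\bar g_i$ to $\bar g_j$ can never move back, so separating two neighbors on one chain separates $x$ from $y$, and then the other chains object. If the second half of each chain ran in the opposite direction, a homomorphism could move from $\bar g_i$ to $\bar g_j$ in the first half and return in the second, with $\bar x=\bar y$, and leave the other chains alone. That is the change we make.

## Folded chains and the quasi-identities $q_{m,h}$

Fix $m\ge2$ and $h\ge2$. The variables are $x,y$; $g_1,\dots,g_m$; $z^e_t$ for $e\in E$, $1\le t\le 2h$; and $s^e_t$ for $e\in E$, $0<t<2h$. Put $s^e_0:=x$ and $s^e_{2h}:=y$ for all $e$. Let $q_{m,h}$ be the quasi-identity with conclusion $x=y$ and with premises, for every $e=(i,j)\in E$,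
$$z^e_tg_i=s^e_{t-1},\quad z^e_tg_j=s^e_t\qquad(1\le t\le h),\tag{2}$$
$$z^e_tg_j=s^e_{t-1},\quad z^e_tg_i=s^e_t\qquad(h<t\le 2h).\tag{3}$$

**Lemma 1.** If $\rho_S$ has fewer than $m$ classes (for example if $|S|<m$), then $S\models q_{m,h}$ for all $h\ge2$.

**Proof.** Take values in $S$ satisfying the premises. By the pigeonhole principle there are $i<j$ with $g_i\mathrel{\rho_S}g_j$. Let $e=(i,j)$. Then $z^e_tg_i=z^e_tg_j$ for all $t$. In (2) and in (3) these are the two elements $s^e_{t-1},s^e_t$ in some order, so $s^e_{t-1}=s^e_t$ for all $t$. Hence $x=s^e_0=s^e_{2h}=y$. $\square$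

Let us test $q_{m,h}$ on $S=L$ by hand. As in Fact C, a step of the chain of $e=(i,j)$ with $z^e_t\ne0$ does not change the value, and a step with $z^e_t=0$ goes from $g_i$ to $g_j$ or from $g_j$ to $g_i$. If $x\neq y$, the chain must change its value. The first change starts at $x$ and the last one ends at $y$, so $\{x,y\}=\{g_i,g_j\}$. For $m\ge3$ this would hold for the pairs $(1,2),(1,3),(2,3)$, which puts three pairwise distinct elements $g_1,g_2,g_3$ into a two-element set. So $L\models q_{m,h}$ for $m\ge3$. For $m=2$ it fails in $L$: put $g_1=+$, $g_2=-$, $z_1=0$, $x=+$, and let all other variables equal $-$ (we drop the only superscript). Then $z_1g_1=+=x$ and $z_1g_2=-=s_1$, and for $t\ge2$ both products $z_tg_1,z_tg_2$ equal $-$, as required, but $x\ne y$.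

## Labels and the transformation semigroup $A_{m,h}$

We now build a finite semigroup in which $q_{m,h}$ fails and which has many homomorphisms to $L$.

**Step 1: elements and labels.** The purpose is to fix in advance the values that the homomorphisms will take. Let $K$ be the set of the distinct elements $a,b$; $g_1,\dots,g_m$; and $s^e_t$ for $e\in E$, $0<t<2h$. Put $s^e_0:=a$ and $s^e_{2h}:=b$ for all $e$. So $K\setminus\{g_1,\dots,g_m\}$ consists of $|E|$ chains from $a$ to $b$ that meet only at their ends. Let $X=\{z^e_t:e\in E,\ 1\le t\le2h\}$, and for $z=z^e_t$ let
$$I_z=\{s^e_{t-1},s^e_t\}$$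
be the corresponding link. These two-element sets are pairwise distinct: each contains a point of its own chain other than $a,b$, and on one chain distinct $t$ give distinct links.

For $e\in E$ and $1\le p\le h$, call $\alpha=(e,p)$, or the set $\{z^e_p,z^e_{p+h}\}$, a class. The classes partition $X$. For $\alpha=(e,p)$ with $e=(i,j)$ define $\lambda_\alpha:K\to\{0,1\}$ by

- $\lambda_\alpha(s^e_r)=1$ if $p\le r\le p+h-1$, and $0$ for the other $r$ with $0\le r\le2h$;
- $\lambda_\alpha(s^{e'}_r)=0$ for $e'\ne e$;
- $\lambda_\alpha(g_j)=1$, and $\lambda_\alpha(g_k)=0$ for $k\ne j$, in particular $\lambda_\alpha(g_i)=0$.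

The points $a$ and $b$ occur on all chains, and the definition is consistent there: since $1\le p\le p+h-1\le2h-1$, every rule gives $\lambda_\alpha(a)=\lambda_\alpha(b)=0$. Along the chain of $e$ the label rises at link $p$, stays $1$ for a window of length $h$, and falls at link $p+h$. The two letters of the class are exactly these two links.

**Step 2: maps.** The purpose is to let each $z\in X$ act on $K$ by reading one label and answering within its link. For $\alpha=(e,p)$ define $f_z:K\to K$ for $z\in\alpha$ by
$$f_{z^e_p}(k)=\begin{cases}s^e_{p-1}&\text{if }\lambda_\alpha(k)=0,\\ s^e_p&\text{if }\lambda_\alpha(k)=1,\end{cases}\qquad f_{z^e_{p+h}}(k)=\begin{cases}s^e_{p+h-1}&\text{if }\lambda_\alpha(k)=1,\\ s^e_{p+h}&\text{if }\lambda_\alpha(k)=0.\end{cases}\tag{4}$$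
So $f_z(K)\subseteq I_z$. Two properties drive everything.

**(F1)** If $z\in\alpha$, then $\lambda_\alpha(f_z(k))=\lambda_\alpha(k)$ for all $k\in K$. Indeed, by the definition of the window, $s^e_{p-1}$ and $s^e_{p+h}$ have label $0$, and $s^e_p$ and $s^e_{p+h-1}$ have label $1$.

**(F2)** If $z\notin\alpha$, then $\lambda_\alpha$ is constant on $I_z$. Let $\alpha=(e,p)$. If $z=z^{e'}_t$ with $e'\neq e$, both labels are $0$. If $z=z^e_t$, the labels of $s^e_{t-1}$ and $s^e_t$ differ only when $t=p$ or $t-1=p+h-1$, that is, only when $z\in\alpha$.

**Step 3: products.** The purpose is to see that these maps and the constants are closed under composition. Maps are written on the left.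

Let $z,z'$ lie in the same class $\alpha$. The value $f_z(k)$ depends only on $\lambda_\alpha(k)$, and $f_{z'}$ preserves $\lambda_\alpha$ by (F1). Hence $f_zf_{z'}=f_z$. In particular $f_z$ is idempotent. Since $\lambda_\alpha$ takes both values on $K$, the image of $f_z$ is all of $I_z$, so $f_z$ is not constant, and being idempotent it fixes both points of $I_z$.

Let $z\in\alpha$ and $z'\notin\alpha$. Then $\lambda_\alpha$ is constant on $I_{z'}\supseteq f_{z'}(K)$ by (F2), so $f_zf_{z'}$ is a constant map with value in $I_z$.

A product of a constant map with any map, in either order, is constant. So the maps $f_z$ ($z\in X$) and the constant maps form a semigroup of transformations of $K$. The $f_z$ are pairwise distinct because their images $I_z$ are, and none of them is constant. Call this semigroup $A=A_{m,h}$, identify $z$ with $f_z$, and identify $k\in K$ with the constant map with value $k$. Then $A=X\sqcup K$, and for $k\in K$, $u\in A$, $z,z'\in X$,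
$$ku=k,\qquad zk=f_z(k)\in I_z,\qquad zz'=z\ \text{ (same class)},\qquad zz'\in I_z\subseteq K\ \text{ (different classes)}.\tag{5}$$
In the last case $zz'=f_z(k)$ for any $k\in I_{z'}$. Associativity needs no check, because this is composition of maps.

Here is the smallest instance, $m=h=2$, with the superscript dropped. The classes are $\{z_1,z_3\}$ and $\{z_2,z_4\}$, with labels $\lambda_1,\lambda_2$.

| $k$ | $a$ | $s_1$ | $s_2$ | $s_3$ | $b$ | $g_1$ | $g_2$ |
|---|---|---|---|---|---|---|---|
| $\lambda_1$ | 0 | 1 | 1 | 0 | 0 | 0 | 1 |
| $\lambda_2$ | 0 | 0 | 1 | 1 | 0 | 0 | 1 |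
| $z_1k$ | $a$ | $s_1$ | $s_1$ | $a$ | $a$ | $a$ | $s_1$ |
| $z_2k$ | $s_1$ | $s_1$ | $s_2$ | $s_2$ | $s_1$ | $s_1$ | $s_2$ |
| $z_3k$ | $s_3$ | $s_2$ | $s_2$ | $s_3$ | $s_3$ | $s_3$ | $s_2$ |
| $z_4k$ | $b$ | $b$ | $s_3$ | $s_3$ | $b$ | $b$ | $s_3$ |

The last two columns walk from $a$ to $b$: the pairs $(z_tg_1,z_tg_2)$ for $t=1,\dots,4$ are $(a,s_1)$, $(s_1,s_2)$, $(s_3,s_2)$, $(b,s_3)$, which are the premises (2) and (3). Also $z_1z_3=z_1$, and $z_1z_2=s_1$, because $z_1$ sends both points of $I_{z_2}=\{s_1,s_2\}$ to $s_1$.

In general $A$ is a left regular band. By (5) it is a band. If $u\in K$, then $uvu=u=uv$. If $u\in X$, then $uv=u$ or $uv\in K$; in the first case $uvu=uu=u=uv$, and in the second $(uv)u=uv$.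

**Lemma 2.** $q_{m,h}$ fails in $A_{m,h}$.

**Proof.** Assign $x\mapsto a$, $y\mapsto b$, and every other variable to the element of the same name. Let $e=(i,j)$. If $t\le h$, use class $(e,t)$, where $g_i$ has label $0$ and $g_j$ has label $1$: the first formula of (4) gives $z^e_tg_i=s^e_{t-1}$ and $z^e_tg_j=s^e_t$. If $t=p+h>h$, use class $(e,p)$: the second formula of (4) gives $z^e_tg_j=s^e_{p+h-1}=s^e_{t-1}$ and $z^e_tg_i=s^e_{p+h}=s^e_t$. All premises hold, but $a\ne b$. $\square$

## Separation by homomorphisms to $L$, globally and locally

**Lemma 3.** For all $u\ne v$ in $A$ with $\{u,v\}\ne\{a,b\}$ there is a homomorphism $A\to L$ separating $u$ and $v$.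

**Proof.** We define two families of homomorphisms and then go through the pairs.

**Step 1: the homomorphisms $\varphi_\alpha$.** They turn labels into signs. Let $\alpha$ be a class. For $k\in K$ put $\varphi_\alpha(k)=+$ if $\lambda_\alpha(k)=0$, and $\varphi_\alpha(k)=-$ if $\lambda_\alpha(k)=1$. For $z\in\alpha$ put $\varphi_\alpha(z)=0$. For $z\in X\setminus\alpha$ let $\varphi_\alpha(z)$ be the common value of $\varphi_\alpha$ on $I_z$, which exists by (F2). We check $\varphi_\alpha(uv)=\varphi_\alpha(u)\varphi_\alpha(v)$.

- If $u\in K$, then $uv=u$, and $\varphi_\alpha(u)=\pm$ is a left zero of $L$. Both sides equal $\varphi_\alpha(u)$.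
- If $u=z\in X\setminus\alpha$, then $uv\in\{z\}\cup I_z$ by (5), and $\varphi_\alpha$ is constant on $\{z\}\cup I_z$ with value $\varphi_\alpha(z)\ne0$. Both sides equal $\varphi_\alpha(z)$.
- If $u=z\in\alpha$, the right side is $0\cdot\varphi_\alpha(v)=\varphi_\alpha(v)$, so we need $\varphi_\alpha(zv)=\varphi_\alpha(v)$. For $v\in K$ this is (F1). For $v\in\alpha$ we have $zv=z$, and both values are $0$. For $v\in X\setminus\alpha$ we have $zv=f_z(k)$ for any $k\in I_v$, so $\varphi_\alpha(zv)=\varphi_\alpha(f_z(k))=\varphi_\alpha(k)=\varphi_\alpha(v)$, by (F1) and the definition of $\varphi_\alpha(v)$.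

**Step 2: the homomorphisms $\psi_i$.** They isolate the elements $g_i$. For $1\le i\le m$ put $\psi_i(g_i)=-$ and $\psi_i(u)=+$ for all other $u\in A$. Since $+,-$ are left zeros, we need $\psi_i(uv)=\psi_i(u)$. If $u=g_i$, then $uv=g_i$. If $u\neq g_i$, then $uv=u$ or $uv\in I_u$ with $u\in X$ by (5), and $g_i$ lies in no link, so $uv\ne g_i$.

**Step 3: separation.** We cover all pairs, up to exchanging $u$ and $v$.

*One of the elements is some $g_i$.* Use $\psi_i$.

*$u\in X$ and $v\in K$.* Let $\alpha$ be the class of $u$. Then $\varphi_\alpha(u)=0\ne\varphi_\alpha(v)$.

*$u,v\in X$ in different classes.* Let $\alpha$ be the class of $u$. Again $\varphi_\alpha(u)=0\neq\varphi_\alpha(v)$.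

*$u=z^e_p$ and $v=z^e_{p+h}$ with $1\le p\le h$.* If $p<h$, use the class $(e,p+1)$, which contains neither $u$ nor $v$ and whose window is $[p+1,p+h]$. On $I_u=\{s^e_{p-1},s^e_p\}$ the label is $0$. On $I_v=\{s^e_{p+h-1},s^e_{p+h}\}$ it is $1$, because $p+h-1\ge p+1$ by $h\ge2$. So $u$ and $v$ get the values $+$ and $-$. If $p=h$, use the class $(e,1)$, which differs from $(e,h)$ since $h\ge2$ and whose window is $[1,h]$. On $I_u=\{s^e_{h-1},s^e_h\}$ the label is $1$, as $h-1\ge1$. On $I_v=\{s^e_{2h-1},s^e_{2h}\}$ it is $0$, as $2h-1>h$.

*$u,v$ are points of chains, not both in $\{a,b\}$.* Say $u=s^e_r$ with $0<r<2h$. We read off all labels belonging to $e$. Since $\lambda_{(e,p)}(s^e_r)=1$ iff $r-h+1\le p\le r$, the vector of the labels of $s^e_r$ for $p=1,\dots,h$ is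
$$1^r0^{h-r}\quad(0\le r\le h),\qquad 0^{r-h}1^{2h-r}\quad(h\le r\le2h).$$
For $0<r<2h$ these vectors are nonzero. They are pairwise distinct: those with $0<r\le h$ begin with $1$, those with $h<r<2h$ begin with $0$, and within each group the number of ones determines $r$. The vectors for $r=0$ and $r=2h$ are zero, and so is the vector of every $s^{e'}_{r'}$ with $e'\ne e$. So $u$ and $v$ have different vectors, and some $\varphi_{(e,p)}$ separates them. $\square$

No homomorphism $\varphi_\alpha$ or $\psi_i$ separates $a$ from $b$. Small subsemigroups do not have this defect.

**Lemma 4.** If $n<2h$, every subsemigroup $T$ of $A$ generated by at most $n$ elements embeds in a finite power of $L$.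

**Proof.** The finitely many homomorphisms $T\to L$ together form a homomorphism from $T$ to a finite power of $L$, so it suffices to separate any two distinct elements of $T$ by a homomorphism $T\to L$. By Lemma 3, restricted to $T$, only the pair $a,b$ is left, in case $a,b\in T$.

**Step 1: $T$ contains few letters.** By (5), a product that lies in $X$ equals its first factor. Hence every element of $X_T:=T\cap X$ is one of the generators of $T$, and $|X_T|\le n<2h$.

**Step 2: cutting the chains.** Each chain has $2h$ letters, so for each $e\in E$ there is $t_e\in\{1,\dots,2h\}$ with $z^e_{t_e}\notin X_T$. Define $\varphi$ on $K$ by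
$$\varphi(s^e_r)=+\ \ (0\le r<t_e),\qquad\varphi(s^e_r)=-\ \ (t_e\le r\le2h),\qquad\varphi(g_k)=-.$$
This is consistent at the common ends: $\varphi(a)=+$ since $0<t_e$, and $\varphi(b)=-$ since $2h\ge t_e$, for every $e$. The only link of the chain of $e$ on which $\varphi$ is not constant is that of $z^e_{t_e}$. So for $z\in X_T$ the map $\varphi$ is constant on $I_z$, and we let $\varphi(z)$ be this constant.

**Step 3: $\varphi$ is a homomorphism.** By (5), $X_T\cup K$ is a subsemigroup of $A$, and it contains $T$. On it $\varphi$ takes only the values $+,-$, so we need $\varphi(uv)=\varphi(u)$. If $u\in K$, then $uv=u$. If $u=z\in X_T$, then $uv\in\{z\}\cup I_z$, where $\varphi$ is constant. So $\varphi$ is a homomorphism, and it separates $a$ from $b$. $\square$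

## Proof of Theorem 1

**Step 1: the case $L\le S$.** Here we apply Fact B. Let $n\ge1$. Choose $m\geq 2$ with $m>|S|$, choose $h\ge2$ with $2h>n$, and let $A=A_{m,h}$. By Lemma 4, every subsemigroup of $A$ generated by at most $n$ elements embeds in a power of $L$. By Lemma 1, $q_{m,h}$ holds in $S$, and by Lemma 2 it fails in $A$. So no set of quasi-identities in a bounded number of variables is a basis for $S$. A finite set of quasi-identities involves a bounded number of variables, so there is no finite basis.

**Step 2: the case $R\le S$.** Here we reverse all words. The semigroup $S^{\mathrm{op}}$ contains $R^{\mathrm{op}}\cong L$. A quasi-identity holds in a semigroup $B$ iff the quasi-identity with all words reversed holds in $B^{\mathrm{op}}$. So reversing turns a basis for $S$ into a basis for $S^{\mathrm{op}}$ with the same numbers of variables, and Step 1 applied to $S^{\mathrm{op}}$ gives the claim. $\square$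

So $L$ is SNFQB for left regular bands and for right regular bands, for bands, for completely regular semigroups, and for all finite semigroups. The quoted facts about $L$ were not used.

The dependence of $m$ on $S$ is needed. Each $A_{m,h}$ contains $L$: for $z\in X$ and $s\in I_z$ we have $zs=f_z(s)=s$ and $sz=s$, so
$$\{z\}\cup I_z\cong L\tag{6}$$
with identity $z$. Thus $S=A_{3,2}$ is a finite semigroup containing $L$ in which $q_{3,2}$ fails by Lemma 2, although $q_{3,2}$ holds in $L$ by the computation after Lemma 1.

## Classes between $\mathrm{qv}(L)$ and $\mathcal N_m$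

The argument used little about $S$. Let $\mathcal N_m$ be the class of all semigroups satisfying $q_{m,h}$ for all $h\ge2$. A universal first-order sentence in $n$ variables has the form $\forall x_1\cdots\forall x_n\,\theta$ with $\theta$ free of quantifiers, for example $\forall x\forall y\,(xy=x\vee xy=y)$. Every quasi-identity, with its variables universally quantified, is one.

**Theorem 2.** Let $m\ge2$ and let $\mathcal C$ be a class of semigroups with $\mathrm{qv}(L)\subseteq\mathcal C\subseteq\mathcal N_m$. Then $\mathcal C$ is not axiomatizable by universal first-order sentences in a bounded number of variables, not even within finite semigroups. Consequently $\mathrm{qv}(S)$ is not finitely axiomatizable in first-order logic for every (possibly infinite) semigroup $S\ge L$ for which $\rho_S$ has finitely many classes; in particular for every finite $S\ge L$. The dual holds for $R$.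

**Proof.**

**Step 1: universal sentences.** This step proves the first claim. Suppose $\Phi$ is a set of universal sentences in at most $n$ variables such that a finite semigroup lies in $\mathcal C$ iff it satisfies $\Phi$; an axiomatization among all semigroups would also have this property. Choose $h\ge2$ with $2h>n$ and let $A=A_{m,h}$. Every subsemigroup $T$ of $A$ generated by at most $n$ elements is finite and lies in $\mathrm{qv}(L)\subseteq\mathcal C$ by Lemma 4 and Fact A, so $T\models\Phi$. A universal sentence in at most $n$ variables holds in $A$ if it holds in all these $T$, because each assignment of its variables takes place in one of them and $\theta$ has no quantifiers. So $A\models\Phi$, and since $A$ is finite, $A\in\mathcal C\subseteq\mathcal N_m$. This contradicts Lemma 2.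

**Step 2: $\mathrm{qv}(S)$ lies in the interval.** Let $S\ge L$ and let $\rho_S$ have finitely many classes. Choose $m\ge2$ larger than their number. By Lemma 1, $S\models q_{m,h}$ for all $h\ge2$, so $\mathrm{qv}(S)\subseteq\mathcal N_m$. Since $L\le S$, every quasi-identity of $S$ holds in $L$, so $\mathrm{qv}(L)\subseteq\mathrm{qv}(S)$.

**Step 3: from first-order axioms to quasi-identities.** Suppose finitely many first-order sentences axiomatize $\mathrm{qv}(S)$, and let $\tau$ be their conjunction. The set $Q$ of all quasi-identities of $S$, together with associativity, axiomatizes $\mathrm{qv}(S)$ and hence implies $\tau$. By the compactness theorem, a finite subset $Q_0\subseteq Q$ together with associativity already implies $\tau$. So $Q_0$ defines $\mathrm{qv}(S)$ among semigroups. It is a finite set of universal sentences, hence in a bounded number of variables, which contradicts Step 1 with $\mathcal C=\mathrm{qv}(S)$.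

**Step 4: duality.** Reversing all words gives the corresponding statement for classes between $\mathrm{qv}(R)$ and the class of opposites of members of $\mathcal N_m$, and for semigroups $S\ge R$ for which $\{(g,g'):gz=g'z\ \forall z\in S\}$ has finitely many classes. $\square$

**Fact D.** Let $S$ be a finite semigroup. Then $\mathrm{qv}(S)$ consists of the semigroups embeddable in powers of $S$, and $L\in\mathrm{qv}(S)$ iff $L$ embeds in $S$.

**Proof.** Subsemigroups of powers of $S$ lie in $\mathrm{qv}(S)$ by Fact A. Conversely, let $B\in\mathrm{qv}(S)$ and $u\ne v$ in $B$; we want a homomorphism $B\to S$ separating them. For a finite set $F\subseteq B$ containing $u,v$, let $H_F$ be the set of all maps $\theta:B\to S$ with $\theta(u)\ne\theta(v)$ and $\theta(c)\theta(d)=\theta(cd)$ whenever $c,d,cd\in F$. The quasi-identity in variables $x_c$ ($c\in F$) with premises $x_cx_d=x_{cd}$ for all such $c,d$ and conclusion $x_u=x_v$ fails in $B$, via $x_c\mapsto c$. So it fails in $S$, which means $H_F\ne\emptyset$. Each $H_F$ is closed in the compact space $S^B$ ($S$ discrete), and $H_{F\cup F'}\subseteq H_F\cap H_{F'}$. So the intersection of all $H_F$ is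 nonempty, and its elements are homomorphisms separating $u$ and $v$. All homomorphisms $B\to S$ together embed $B$ in a power of $S$, provided there is at least one; a one-element $B$ embeds in $S$ because a finite semigroup has an idempotent.

If $L\in\mathrm{qv}(S)$, there is a homomorphism $\varphi:L\to S$ with $\varphi(+)\ne\varphi(-)$. It is injective: $\varphi(0)=\varphi(+)$ would give $\varphi(-)=\varphi(0)\varphi(-)=\varphi(+)\varphi(-)=\varphi((+)(-))=\varphi(+)$, and $\varphi(0)=\varphi(-)$ would give $\varphi(+)=\varphi(-)$ in the same way. The converse is clear. $\square$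

So, with the dual statement for $R$, Theorem 1 covers exactly the finite $S$ with $L$ or $R$ in $\mathrm{qv}(S)$.

## Normal bands and the converse for bands

**Definition (normal band).** A band is normal if it satisfies $xyzw=xzyw$. For example, let $L_2^0=\{p,q,0\}$ be the left zero semigroup $\{p,q\}$ with a zero element $0$ adjoined. It is normal: if one of $x,y,z,w$ is $0$, both sides are $0$, and otherwise both sides are $x$. The monoid $L$ is not normal, since in it the products $0\cdot{+}\cdot{-}\cdot0$ and $0\cdot{-}\cdot{+}\cdot0$ are $+$ and $-$.

**Theorem 3.** For a finite band $S$ the following are equivalent: (i) $S$ has a finite basis of quasi-identities; (ii) $S$ contains neither $L$ nor $R$; (iii) $S$ is normal. Moreover, every normal band, finite or not, has a finite basis of quasi-identities.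

In particular, a finite left regular band has a finite basis of quasi-identities iff it does not contain $L$, iff it is normal. It cannot contain $R$, because in $R$ we have $(+)(-)(+)=+$ but $(+)(-)=-$.

A rectangular band is a band satisfying $xyx=x$. We recall the Clifford–McLean theorem: for every band $B$ there is a homomorphism $\sigma$ of $B$ onto a semilattice (a commutative band) whose classes $B_\alpha=\sigma^{-1}(\alpha)$ are rectangular bands. We order the semilattice by $\alpha\ge\beta$ iff $\alpha\beta=\beta$; then $\alpha\beta\ge\gamma$ iff $\alpha\ge\gamma$ and $\beta\ge\gamma$. For $B=L$ the classes are $\{0\}$ and $\{+,-\}$, with the first above the second.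

Let $R_2$ be the two-element right zero semigroup, $R_2^0$ the same with a zero adjoined, and $Sl_2=\{1,0\}$ the two-element semilattice, with $1\cdot0=0$.

**(i) implies (ii).** This is Theorem 1.

**(iii) implies (ii).** Subsemigroups of normal bands are normal, $L$ is not normal by the computation above, and in $R$ the same two products are $-$ and $+$.

**(ii) implies (iii).** We prove this for any band $B$, finite or not, that contains neither $L$ nor $R$.

**Step 1: a local claim.** We show: if $e\in B$, $u,v\in eBe$ and $\sigma(u)=\sigma(v)$, then $u=v$. The point is that $e$ is an identity for $eBe$, so a left or right zero pair in $eBe$ creates $L$ or $R$. Suppose $u\ne v$. Since $u,v$ lie in the rectangular band $B_{\sigma(u)}$, we have $u=uvu$ and $v=vuv$, and also $uv\in B_{\sigma(u)}$. Either $uv\ne v$ or $uv\ne u$.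

If $uv\ne v$, then $(uv)v=uv$ and $v(uv)=v$, so $\{uv,v\}\subseteq eBe$ is a left zero pair. Neither element equals $e$. Otherwise $e\in B_{\sigma(u)}$, and every $w\in eBe\cap B_{\sigma(u)}$ satisfies $w=ewe=e$, the first equality because $w\in eBe$ and the second because $B_{\sigma(u)}$ is rectangular. Then $uv=e=v$, a contradiction. So $\{e,uv,v\}\cong L$, which is excluded.

If $uv\ne u$, then $u(uv)=uv$ and $(uv)u=u$, so $\{u,uv\}\subseteq eBe$ is a right zero pair. By the same argument neither element equals $e$, so $\{e,u,uv\}\cong R$, which is excluded. This proves the claim.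

**Step 2: normality.** Let $u=xyzw$ and $v=xzyw$. Then $\sigma(u)=\sigma(v)$. The elements $ux=xyzwx$ and $vx=xzywx$ lie in $xBx$ and have the same image under $\sigma$, so $ux=vx$ by Step 1. Hence
$$u=uu=(ux)yzw=(vx)yzw=v(xyzw)=vu.$$
Likewise $wu,wv\in wBw$ have the same image, so $wu=wv$ and
$$u=uu=xyz(wu)=xyz(wv)=uv.$$
Exchanging $y$ and $z$ exchanges $u$ and $v$, so the first result also gives $v=uv$. Hence $u=uv=v$.

**(iii) implies (i).** Now let $S$ be any normal band, finite or not. The plan is to list finitely many conditions that record which small bands embed in $S$, and to show that every band satisfying the conditions of $S$ is separated by homomorphisms into those small bands.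

**Step 1: five test conditions.** Consider
$$\begin{aligned}
\varrho:\quad& xyx=x,\\
\nu_l:\quad& xy=x\wedge yx=y\ \Rightarrow\ x=y,\\
\kappa_l:\quad& xy=x\wedge yx=y\wedge xz=yz\ \Rightarrow\ x=y,
\end{aligned}$$
and the left-right duals $\nu_r,\kappa_r$ of $\nu_l,\kappa_l$. For any band $B$ the following hold.

- $\varrho$ fails in $B$ iff $Sl_2\le B$. If $xyx\ne x$, then $x(xyx)=xyx=(xyx)x$, so $\{x,xyx\}\cong Sl_2$. Conversely, $1\cdot0\cdot1=0\neq1$ in $Sl_2$.
- $\nu_l$ fails in $B$ iff $L_2\le B$, because a violation is exactly a left zero pair of distinct elements.
- $\kappa_l$ fails in $B$ iff $L_2^0\le B$. It fails in $L_2^0$ with $x=p$, $y=q$, $z=0$. Conversely, let $p,q,z\in B$ with $pq=p$, $qp=q$, $pz=qz$, $p\ne q$, and put $c=pzp$. Then $pc=c=cp$, and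
$$qc=(qp)zp=qzp=pzp=c,\qquad cq=pz(pq)=pzp=c.$$
If $c=p$, then $qc=c$ reads $qp=p$, so $q=qp=p$. If $c=q$, then $pc=c$ reads $pq=q$, so $p=pq=q$. Both are impossible, so $\{p,q,c\}\cong L_2^0$ with zero $c$.

Dually, $\nu_r$ fails in $B$ iff $R_2\le B$, and $\kappa_r$ fails in $B$ iff $R_2^0\le B$.

**Step 2: the candidate basis.** Let $\Sigma(S)$ consist of $x^2=x$, $xyzw=xzyw$, and those of $\varrho,\nu_l,\nu_r,\kappa_l,\kappa_r$ that hold in $S$. It is finite and $S\models\Sigma(S)$. We claim: if $B\models\Sigma(S)$ and $x\ne y$ in $B$, then $x,y$ are separated by a homomorphism from $B$ to a subsemigroup of $S$. Given the claim, every $B\models\Sigma(S)$ with more than one element embeds in a power of $S$ and so satisfies all quasi-identities of $S$ by Fact A, while a one-element $B$ satisfies every quasi-identity. So $\Sigma(S)$ is a basis. Note that if one of the five conditions fails in $B$, it is not in $\Sigma(S)$, so it fails in $S$. We now prove the claim for a given $B\models\Sigma(S)$, which is a normal band.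

**Step 3: $\sigma(x)\ne\sigma(y)$.** We separate in $Sl_2$. After exchanging $x$ and $y$ if necessary, $\sigma(y)\not\ge\sigma(x)$. Then $\sigma(xyx)=\sigma(x)\sigma(y)\ne\sigma(x)$, so $xyx\neq x$. Thus $\varrho$ fails in $B$, hence in $S$, and $Sl_2\le S$. The map sending $u$ to $1$ if $\sigma(u)\ge\sigma(x)$ and to $0$ otherwise is a homomorphism $B\to Sl_2$, since $\sigma(u)\sigma(v)\ge\sigma(x)$ iff both factors are. It sends $x$ to $1$ and $y$ to $0$.

**Step 4: $\sigma(x)=\sigma(y)=\alpha$, reductions.** If $yx=x$ and $xy=x$, then $y=yxy=(yx)y=xy=x$, a contradiction. So $yx\ne x$ or $xy\ne x$. These two situations are dual to each other: normality and $\varrho$ are self-dual, and $\nu_l,\nu_r$ and $\kappa_l,\kappa_r$ are interchanged by reversal, so $B^{\mathrm{op}}\models\Sigma(S^{\mathrm{op}})$, and separating $x,y$ in $B^{\mathrm{op}}$ by a homomorphism to a subsemigroup of $S^{\mathrm{op}}$ is the same as separating them in $B$ by a homomorphism to a subsemigroup of $S$. So we assume $yx\ne x$. Put $y'=yx$. Then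
$$xy'=xyx=x,\qquad y'x=y',\qquad y'\ne x,\tag{7}$$
where $xyx=x$ because $B_\alpha$ is rectangular. So $\nu_l$ fails in $B$, hence in $S$, and $L_2\le S$. Two cases remain.

**Step 5: the case $L_2^0\le S$.** We map $B$ to a left zero semigroup with zero, by letting $B$ act on $B_\alpha$ from the left. On $B_\alpha$ let $u\,\mathcal R\,v$ mean $uv=v$ and $vu=u$. This is reflexive and symmetric. It is transitive: if also $vw=w$ and $wv=v$, then $uw=uvw=vw=w$ and $wu=wvu=vu=u$. For $u,v\in B_\alpha$ we have
$$uv\,\mathcal R\,u,\tag{8}$$
since $u(uv)=uv$ and $(uv)u=u$. Consequently $\mathcal R$ is a congruence on $B_\alpha$ with left zero quotient: if $u\,\mathcal R\,u'$, then $uv\,\mathcal R\,u\,\mathcal R\,u'\,\mathcal R\,u'v'$ for all $v,v'\in B_\alpha$. Let $(B_\alpha/\mathcal R)^0$ be the quotient with a zero adjoined.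

Fix $e\in B_\alpha$. If $\sigma(u)\ge\alpha$, then $\sigma(ue)=\sigma(u)\alpha=\alpha$. Define $\Lambda:B\to(B_\alpha/\mathcal R)^0$ by letting $\Lambda(u)$ be the $\mathcal R$-class of $ue$ if $\sigma(u)\ge\alpha$, and $\Lambda(u)=0$ otherwise.

First, the class of $uf$ does not depend on $f\in B_\alpha$. Let $\sigma(u)\ge\alpha$ and $f,f'\in B_\alpha$. By normality,
$$(uf)(uf')=u\,f\,u\,f'=u\,u\,f\,f'=uff',\qquad uf'=u(f'ff')=u\,f'\,f\,f'=u\,f\,f'\,f'=uff'.$$
So $(uf)(uf')=uf'$, and by symmetry $(uf')(uf)=uf$. Hence $uf\,\mathcal R\,uf'$.

Now $\Lambda$ is a homomorphism. If $\sigma(u),\sigma(v)\ge\alpha$, then $\sigma(uv)\ge\alpha$, and since $ve\in B_\alpha$ we get $uve=u(ve)\,\mathcal R\,ue$. So $\Lambda(uv)=\Lambda(u)=\Lambda(u)\Lambda(v)$. If $\sigma(u)\not\ge\alpha$ or $\sigma(v)\not\ge\alpha$, then $\sigma(uv)\not\ge\alpha$, and both sides are $0$.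

Finally, for $u\in B_\alpha$ we have $ue\,\mathcal R\,u$ by (8), so $\Lambda(x)$ and $\Lambda(y)$ are the classes of $x$ and $y$. They differ, since $x\,\mathcal R\,y$ would give $yx=x$. Compose $\Lambda$ with the map $(B_\alpha/\mathcal R)^0\to L_2^0$ that fixes $0$, sends the class of $x$ to $p$ and all other classes to $q$. This map is a homomorphism, because the classes form a left zero semigroup. So $x,y$ are separated in $L_2^0\le S$.

**Step 6: the case $L_2^0\not\le S$.** We construct a left zero quotient of all of $B$ that separates $x$ and $y$. By Step 1, $\kappa_l$ holds in $S$, so $\kappa_l\in\Sigma(S)$ and $B\models\kappa_l$. Define $u\approx v$ on $B$ to mean that $uz=vz$ for some $z\in B$. This is reflexive and symmetric.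

*Transitivity.* Let $uz=vz$ and $vt=wt$. By normality,
$$u\cdot ztz=vztz=vtzz=vtz=wtz,\qquad w\cdot ztz=wztz=wtzz=wtz.$$
So $u\approx w$.

*Congruence.* If $uz=vz$, then $cuz=cvz$, so $cu\approx cv$. Also, for $w\in B$,
$$(uw)(zw)=uwzw=uzww=uzw=vzw=vzww=vwzw=(vw)(zw),$$
so $uw\approx vw$.

*Left zero quotient.* Since $(uv)v=uv=u\cdot v$, we have $uv\approx u$.

*Separation.* Suppose $xz=yz$ for some $z$. Then $y'z=y(xz)=y(yz)=yz=xz$. Together with (7), the premises of $\kappa_l$ hold for $x,y',z$, and $\kappa_l$ gives $x=y'$, a contradiction. So $x\not\approx y$.

Every map from the left zero semigroup $B/{\approx}$ to $L_2$ is a homomorphism. Choose one that separates the classes of $x$ and $y$. Since $L_2\le S$, the claim is proved, and with it Theorem 3. $\square$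

## Groups and the failure of the converse beyond bands

For completely regular semigroups, and hence for arbitrary finite semigroups, avoiding $L$ and $R$ is not sufficient for a finite basis. By Ol'shanskii (*Conditional identities in finite groups*, Sib. Math. J. 15 (1974)), a finite group has a finite basis of quasi-identities iff all its Sylow subgroups are abelian. The quaternion group $Q_8$ is its own Sylow $2$-subgroup and is not abelian, so it has no finite basis. It contains neither $L$ nor $R$, because a group has only one idempotent.

It makes no difference here that groups are usually treated with inversion in the signature. Suppose the semigroup quasi-identities of a finite group $G$ had a finite basis $\Sigma$. Let $H$ be a group satisfying $\Sigma$. Then $H\in\mathrm{qv}(G)$, so by Fact D it embeds as a semigroup in a power of $G$. A semigroup homomorphism between groups is a group homomorphism, so $H$ satisfies all group quasi-identities of $G$. Thus $\Sigma$ together with the group axioms would be a finite basis in the signature of groups. For $G=Q_8$ there is none.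

Hence the implication "contains $L$ or $R$, therefore no finite basis" holds in all four classes. Its converse holds for finite bands by Theorem 3, and it fails for completely regular semigroups and for all finite semigroups.
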